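# Complete topological vector spaces in which sequences reach every open set but Baire's theorem fails

Throughout, $\omega=\{0,1,2,\dots\}$, $\mathbb K$ is $\mathbb R$ or $\mathbb C$, and for a sequence $x=(x_0,x_1,\dots)$ we write
$$x|k=(x_0,\dots,x_{k-1}),\qquad x^{(k)}=(x_0,\dots,x_{k-1},0,0,\dots).$$

## 1. Arrays that are read off by one of their own index pairs

Let $\ell$ be a vector space (a specific one will be chosen in Section 4). Put
$$\Omega_0=\ell^{\omega},\qquad \Gamma=\ell^{\Omega_0}\ \text{(all functions }\Omega_0\to\ell),\qquad \Omega_1=\Gamma^{\omega}.$$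
So a point $x\in\Omega_0$ is a sequence of vectors of $\ell$, and a point $y\in\Omega_1$ is a sequence of functions that take points of $\Omega_0$ to vectors of $\ell$. An *array* is a family $s=(s_k)_{k\in\omega}$ of functions $s_k:\Omega_0\times\Omega_1\to\ell$. We are interested in arrays with vanishing mixed differences on cells:
$$x|k=x'|k,\ y|k=y'|k\ \Longrightarrow\ s_k(x,y)-s_k(x',y)-s_k(x,y')+s_k(x',y')=0. \tag{1}$$
For $\sigma\in\ell^k$, $\tau\in\Gamma^k$ the *cell* $[\sigma]\times[\tau]$ is the set of $(x,y)$ with $x|k=\sigma$ and $y|k=\tau$. Condition (1) says exactly that on every cell $s_k$ is a sum $\alpha(x)+\beta(y)$. A sum clearly satisfies (1). Conversely, fix $(a,b)$ in the cell and put $\alpha(x)=s_k(x,b)$, $\beta(y)=s_k(a,y)-s_k(a,b)$. For instance, the $2\times2$ table with rows $(1,2)$ and $(3,4)$ has mixed difference $1-2-3+4=0$ and is the sum of $\alpha=(0,2)$ and $\beta=(1,2)$; the table with rows $(0,0)$ and $(0,1)$ has mixed difference $1$ and is not such a sum. The functions $\alpha$ and $\beta$ may depend on all of $x$ and all of $y$, in any way whatever.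

For $(x,y)\in\Omega_0\times\Omega_1$ put
$$D_k(x,y)=x_k+y_k(x)-y_k(x^{(k)})\in\ell. \tag{2}$$
No array occurs in this formula.

**Proposition 1.** For every array $s$ with (1) there is a pair $(x,y)\in\Omega_0\times\Omega_1$ with $s_k(x,y)=D_k(x,y)$ for all $k\in\omega$.

**Proof.** First define $y$ by recursion: $y_k(\cdot)=s_k(\cdot,y^{(k)})$. This is a function $\Omega_0\to\ell$, so an element of $\Gamma$, and it uses only $y_0,\dots,y_{k-1}$. Now that all of $y$ is known, define $x$ by recursion: $x_k=s_k(x^{(k)},y)$, which uses only $x_0,\dots,x_{k-1}$ and $y$. The points $x,x^{(k)}$ agree in the first $k$ places, and so do $y,y^{(k)}$. So (1) gives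
$$s_k(x,y)=s_k(x^{(k)},y)+s_k(x,y^{(k)})-s_k(x^{(k)},y^{(k)})=x_k+y_k(x)-y_k(x^{(k)}).\qquad\square$$

The purpose is this. Suppose that we attach to every pair $(x,y)$ a penalty, computed from $(x,y)$ alone, which is designed to be infinite on the vectors $D_0(x,y),D_1(x,y),\dots$ if these are bad. Then an array with (1) whose penalties at all pairs are finite cannot be bad everywhere: at the pair of Proposition 1 the penalty already knows the array. We use this to build a complete topological vector space which is a countable union of proper closed subspaces. At the same time (1) is so weak that an array can be altered at almost all pairs with great freedom, and this will make every open set accessible by sequences.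

## 2. Baire, Fréchet–Urysohn, and four questions

A *topological vector space* (tvs) is a Hausdorff real or complex vector space with a topology for which addition and scalar multiplication are continuous.

**Definition.** A tvs $E$ is *Baire* if the intersection of any sequence of open dense subsets is dense. It is *complete* if every Cauchy net converges, and *sequentially complete* if every Cauchy sequence converges.

**Definition.** A topological space $X$ is *Fréchet–Urysohn* (FU) if for every $A\subseteq X$ and $x\in\overline A$ there is a sequence in $A$ converging to $x$. It is *$\kappa$-Fréchet–Urysohn* ($\kappa$-FU) if this holds for every open set $A=U$. So FU implies $\kappa$-FU.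

**Example ($\mathbb R^I$).** For every index set $I$ the space $\mathbb R^I$ is $\kappa$-FU, and it is not FU when $I$ is uncountable. The second claim: let $A$ be the set of indicator functions $1_{I\setminus F}$, $F\subset I$ finite. Then $0\in\overline A$, but a sequence in $A$ is constantly $1$ at every index outside a countable set, so it does not converge to $0$. For the first claim (with $I$ infinite; for finite $I$ the space is metrizable), by translation let $U$ be open with $0\in\overline U$. For every finite nonempty $X\subset I$ and $m\ge1$ choose $A(X,m)\in U$ with $|A(X,m)(t)|<1/m$ on $X$, and a finite $X'\supset X$ such that every function which agrees with $A(X,m)$ on $X'$ is in $U$. There is a countably infinite $X_\infty=\{x^1,x^2,\dots\}$ such that $X'\subset X_\infty$ for all finite nonempty $X\subset X_\infty$ and all $m$. (Start with any countably infinite set, add all the sets $X'$ that arise, repeat $\omega$ times, take the union.) With $X_j=\{x^1,\dots,x^j\}$ let $B^j$ agree with $A(X_j,j)$ on $X_j'$ and be $0$ elsewhere. Then $B^j\in U$. If $t\notin X_\infty$, then $B^j(t)=0$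 for all $j$; if $t=x^l$, then $|B^j(t)|<1/j$ for $j\ge l$. So $B^j\to0$. We shall run this argument again, on a much less flexible space.

**Example (the two completenesses differ).** For uncountable $I$ the countably supported functions in $\mathbb R^I$ form a sequentially complete space: the limit of a Cauchy sequence is supported in the union of countably many countable sets. It is dense in $\mathbb R^I$ and not closed, so it is not complete.

Known results, which may be used. Ką­kol and Sánchez Ruiz: every sequentially complete FU locally convex space is Baire. More generally, every locally complete $\kappa$-FU locally convex space is Baire. Moreover, it is consistent with ZFC that every sequentially complete FU tvs is Baire. Without local convexity the following problem is posed in Saak Gabriyelyan, Alexander V. Osipov, Evgenii Reznichenko, "Baire-type properties of topological vector spaces", arXiv:2601.23008 (2026): *let $E$ be a (sequentially) complete ($\kappa$-)Fréchet–Urysohn tvs; is $E$ Baire?* The parentheses give four variants.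

Let $\chi(E)$ be the least size of a base at $0$. For $f,h\in\omega^\omega$ write $f\le^*h$ if $f(n)\le h(n)$ for all but finitely many $n$, and let $\mathfrak b$ be the least size of a $\le^*$-unbounded subset of $\omega^\omega$. Countably many functions $f_0,f_1,\dots$ are bounded by $h(n)=\max_{i\le n}f_i(n)$, and $\omega^\omega$ itself is unbounded, so $\omega_1\le\mathfrak b\le\mathfrak c$.

**Theorem A (ZFC).** There is a complete $\kappa$-FU tvs which is the union of an increasing sequence of proper closed linear subspaces, hence is not Baire.

**Theorem B (CH).** There is a complete FU tvs of countably infinite algebraic dimension. It is a countable union of proper closed (finite-dimensional) subspaces, hence not Baire.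

**Theorem C (ZFC).** Every sequentially complete $\kappa$-FU tvs $E$ with $\chi(E)<\mathfrak b$ is Baire. Under CH the bound is optimal, even for complete FU spaces.

**Answer to the four variants.** For complete $\kappa$-FU spaces and for sequentially complete $\kappa$-FU spaces the answer is *No*, in ZFC: both are refuted by Theorem A, since complete spaces are sequentially complete. For complete FU spaces and for sequentially complete FU spaces the question is *undecidable in ZFC*: under CH the answer is No by Theorem B, and it is consistent that the answer is Yes by the last quoted result, which covers complete spaces too.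

The word "hence" in Theorems A and B rests on one remark. If $E=\bigcup_mE_m$ with proper closed subspaces $E_m$, then each $E\setminus E_m$ is open, and it is dense: a subspace with an interior point contains a neighborhood of $0$, and neighborhoods of $0$ are absorbing, so the subspace would be all of $E$. The intersection of the sets $E\setminus E_m$ is empty, so $E$ is not Baire.

One more textbook fact. An *F-seminorm* is a function $q:E\to[0,\infty)$ with $q(u+v)\le q(u)+q(v)$, with $q(tu)\le q(u)$ for $|t|\le1$, and with $q(tu)\to0$ as $t\to0$. A separating family of F-seminorms defines a (Hausdorff) vector topology. A typical F-seminorm that is not a seminorm is $q(t)=\min\{1,c|t|\}$ on $\mathbb K$: it is monotone in $|t|$ and subadditive, and it does not exceed $1$ however large $t$ is.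

## 3. Finitely supported sequences under all weights

We test the question on simple spaces. If $E$ is complete and metrizable, it is Baire by the classical theorem. So a counterexample needs many neighborhoods of $0$, and the easiest way to get a complete space that is a countable union of finite-dimensional subspaces is the following.

Let $c_{00}$ be the space of finitely supported sequences in $\mathbb K^\omega$, with unit vectors $b_0,b_1,\dots$, and give it the seminorms $q_h(v)=\sum_nh(n)|v_n|$ for all $h:\omega\to\{1,2,\dots\}$.

*It is complete.* A Cauchy net $(v^\nu)$ converges in every coordinate, to some $v\in\mathbb K^\omega$. Fix $h$ and $\varepsilon$ and $\nu_0$ with $q_h(v^\nu-v^\mu)\le\varepsilon$ for $\nu,\mu\ge\nu_0$. Passing to the limit in $\mu$ in finite partial sums gives $\sum_nh(n)|v^\nu_n-v_n|\le\varepsilon$ for $\nu\ge\nu_0$. So $\sum_nh(n)|v_n|<\infty$ for every $h$, and this forces $v$ to have finite support (otherwise take $h(n)\ge1/|v_n|$ on the support). Thus $v\in c_{00}$ and $v^\nu\to v$.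

*It is not Baire*, as the union of the subspaces $\mathrm{span}(b_0,\dots,b_n)$, which are closed because finite-dimensional subspaces of a tvs are closed.

*It is not $\kappa$-FU.* Let $U=\bigcup_{k\ge1}\{v:|v_0|>1/k,\ v_k\ne0\}$, an open set. The vectors $\frac2kb_0+\frac1nb_k$ are in $U$. For $n\to\infty$ they converge to $\frac2kb_0$, and this converges to $0$ as $k\to\infty$; so $0\in\overline U$. Suppose $v^j\in U$ and $v^j\to0$, say $|v^j_0|>1/k_j$ and $v^j_{k_j}\ne0$. As $v_0^j\to0$, we have $k_j\to\infty$, and on a subsequence the $k_j$ are distinct. Choose $h$ with $h(k_j)|v^j_{k_j}|\ge1$ along it. Then $q_h(v^j)\ge1$, a contradiction.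

This space is locally convex, so by the quoted theorems it had to fail. The mechanism of failure is worth keeping in mind: a test $h$ can be chosen *after* the sequence has been seen, and all tests look at the same coordinates.

## 4. Rows with a common sum, and a penalty that counts entries

The plan for Theorem A is to have a continuous linear map $w:E\to\ell_1$ with $w(E)\subset c_{00}$. Vectors of $\ell_1$ will be represented by rows in many ways, and representations by rows of infinite support will be penalized.

Give $c_{00}\subset\ell_1$ the norm $\|\cdot\|=\|\cdot\|_1$. Let $\Delta$ be the countable set of nonzero elements of $c_{00}$ with coordinates in $\mathbb Q$ (in $\mathbb Q+i\mathbb Q$ if $\mathbb K=\mathbb C$), and let $(d_i)_{i\in\omega}$ list $\Delta$ with every element repeated infinitely often. From now on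
$$\ell=\Big\{u\in\mathbb K^\omega:\ p(u):=\sum_i|u_i|\,\|d_i\|<\infty\Big\},\qquad \pi:\ell\to\ell_1,\quad \pi(u)=\sum_iu_id_i .$$
The map $u\mapsto(u_i\|d_i\|)_i$ is an isometry of $(\ell,p)$ onto $\ell_1$, so $\ell$ is a Banach space; its coordinates are continuous, and $\|\pi(u)\|\le p(u)$. Elements of $\ell$ are called rows. For the unit vectors $e_i$ of $\ell$ we have $\pi(e_i)=d_i$, $p(e_i)=\|d_i\|$. For example, if $d_3=d_{10}=b_0+\frac12b_1$, then $e_3$, $e_{10}$ and $\frac12e_3+\frac12e_{10}$ all represent this vector, and $e_3-e_{10}\in\ker\pi$.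

For $g:\omega\to\{1,2,\dots\}$ and a sequence of rows $u=(u_k)_{k\in\omega}$ put
$$N_g(u)=\sum_k2^{-k}\sum_{i<g(k)}\min\{1,\,g(k)|(u_k)_i|\}\in[0,\infty]. \tag{3}$$
For $v\in\ell$ with infinite support let $\rho_k(v)$ be the least $r\ge1$ for which at least $2^k$ indices $i<r$ satisfy $|v_i|\ge1/r$. It exists: take any $2^k$ indices in the support and then $r$ large. If $v$ has finite support, let $\rho_k(v)=1$.

**Lemma 2.** Let $g:\omega\to\{1,2,\dots\}$.

(a) $N_g(u+v)\le N_g(u)+N_g(v)$, and $N_g(tu)\le N_g(u)$ for $|t|\le1$. If $N_g(u)<\infty$, then $N_g(tu)<\infty$ for all scalars $t$, and $N_g(tu)\to0$ as $t\to0$.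

(b) If all rows of $u$ equal the same finitely supported $v$, then $N_g(u)\le2|\mathrm{supp}\,v|$. If all rows equal $e_i$, then $N_g(u)=\sum_{k:\,g(k)>i}2^{-k}$, and this tends to $0$ as $i\to\infty$.

(c) If every row $u_k$ has infinite support and $g(k)=\rho_k(u_k)$ for all $k$, then $N_g(u)=\infty$.

(d) If a net $(u^\nu)$ converges to $u$ in each coordinate of each row and $N_g(u^\nu)\le\varepsilon$ for all large $\nu$, then $N_g(u)\le\varepsilon$.

**Proof.** (a) The first two claims hold since $t\mapsto\min\{1,c|t|\}$ is subadditive and monotone in $|t|$. For $|t|\le n$ we get $N_g(tu)\le N_g(nu)\le nN_g(u)$. The last claim is dominated convergence: each term of (3) tends to $0$ with $t$, and for $|t|\le1$ it is dominated by the corresponding term for $u$. (b) The inner sum is at most $|\mathrm{supp}\,v|$, and $\sum_k2^{-k}=2$. For $v=e_i$ the inner sum is $\min\{1,g(k)\}=1$ if $i<g(k)$ and $0$ otherwise. If $i\ge\max_{k\le K}g(k)$, only $k>K$ contribute, and the sum is at most $2^{-K}$. (c) There are at least $2^k$ indices $i<g(k)$ with $g(k)|(u_k)_i|\ge1$, so the $k$-th term of (3) is at least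 $2^{-k}2^k=1$, for every $k$. (d) Every finite partial sum of (3) is a continuous function of finitely many coordinates, so it is at most $\varepsilon$ for $u$. $\square$

Part (b) is where local convexity is given up: a single entry far out in the rows costs almost nothing, whatever vector of $\Delta$ it represents.

**A first attempt, without parameters.** Let $E^0$ be the space of all sequences of rows $u=(u_k)$ such that $\pi(u_k)$ is the same vector $w(u)$ for all $k$ and $N_g(u)<\infty$ for *every* $g$; topologize it by all $N_g$ and all $p(u_k)$. By Lemma 2(d) it is complete (the argument is written out in Section 6). By Lemma 2(c) each $u\in E^0$ has a row of finite support, so $w(E^0)\subset c_{00}$, and $E^0$ is the union of the closed subspaces $w^{-1}(\mathrm{span}\{b_0,\dots,b_m\})$. They are proper, because for $d_i=b_{m+1}$ the sequence with all rows $e_i$ is in $E^0$ by Lemma 2(b). So $E^0$ is complete and not Baire. But it is not $\kappa$-FU, for the reason we met in Section 3. Let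
$$U=\bigcup_{k\ge1}\{u\in E^0:\ |(u_0)_0|>1/k,\ u_k\text{ has at least }2^k\text{ nonzero entries}\},$$
which is open. Choose $i'\ne0$ with $d_{i'}=d_0$, and let $a$ have row $0$ equal to $e_0-e_{i'}$ and other rows $0$. For $k\ge1$ let $v_k$ have row $k$ equal to a sum of $2^{k-1}$ differences $e_i-e_{i''}$ with $d_i=d_{i''}$, all $2^k$ indices distinct, and other rows $0$. These lie in $E^0$, with $w=0$. Then $\frac2ka+\frac1nv_k\in U$, it tends to $\frac2ka$ as $n\to\infty$, and $\frac2ka\to0$; so $0\in\overline U$. If $u^j\in U$ were a null sequence, witnessed by $k_j$, then $k_j\to\infty$, and we may assume that the $k_j$ are strictly increasing. Let $g(k_j)$ be so large that at least $2^{k_j}$ indices $i<g(k_j)$ satisfy $|(u^j_{k_j})_i|\ge1/g(k_j)$, and $g=1$ elsewhere. Then $N_g(u^j)\ge1$ for all $j$, a contradiction.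

**Second attempt: the rows may depend on the test.** Take a set $T$ of tests $t$ with functions $g_t$, and let the elements be families of rows $s_k(t)$, arbitrary in $t$, with common $\pi(s_k(t))=w(s)$ and with $N_{g_t}((s_k(t))_k)<\infty$. Now the rows can be altered at each test separately, as in $\mathbb R^I$. But too much is allowed: $w$ maps onto $\ell_1$. Indeed, given $\sum_nc_nb_n\in\ell_1$, put $s_k(t)=\sum_nc_ne_{i(n)}$ with distinct $i(n)\ge g_t(k)$ and $d_{i(n)}=b_n$; then $p(s_k(t))=\sum_n|c_n|$ and all penalties are $0$.

**Third attempt: row $k$ depends on the first $k$ entries of the test.** Let tests be $x\in\ell^\omega$, with $g_x(k)=\rho_k(x_k)$, and require that $s_k(x)$ depends on $x|k$ only. For given $s$ one can define $x$ by recursion through $x_k=s_k(x)$, and Lemma 2(c) at this $x$ shows $w(s)\in c_{00}$. Now try to imitate the proof for $\mathbb R^I$. We have $A^j\in U$, which is small at the tests of $X_j$, and a finite set $X_j'$ of tests where $B^j$ should agree with $A^j$ in the rows $k\le M_j$ for a suitable $M_j$. Since row $k$ depends on $x|k$ only, $B^j_k(x)=A^j_k(x')$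 is forced for every test $x$ with $x|k=x'|k$ for some $x'\in X_j'$. If $x\notin X_\infty$ but every $x|k$ is an initial segment of some member of $X_\infty$, this can happen for values of $k$ that grow with $j$. What we know about $A^j$ at $x'$ is measured with $g_{x'}$, whereas $N_{g_x}$ measures with $g_x$, and nothing bounds $g_x$ by the functions $g_{x'}$. We do not decide whether this space is $\kappa$-FU; the argument ends here.

What is wanted is a condition between the last two: strong enough for a self-reading test, and weak enough that rows can be switched off at an individual $x\notin X_\infty$. Condition (1) is such a condition. On a cell $s_k=\alpha(x)+\beta(y)$, and $\alpha$ can be set to zero at single points.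

## 5. The space of arrays with finite penalties

With $\ell,p,\pi$ from Section 4 and $\Omega_0,\Omega_1,D_k$ from Section 1, put
$$g_{x,y}(k)=\rho_k(D_k(x,y)),\qquad N_{x,y}(s)=N_{g_{x,y}}\big((s_k(x,y))_{k}\big),\qquad p_{k,x,y}(s)=p(s_k(x,y)).$$

**Definition.** $E$ is the set of arrays $s=(s_k)$, $s_k:\Omega_0\times\Omega_1\to\ell$, such that

* (E1) $\pi(s_k(x,y))$ is the same vector $w(s)\in\ell_1$ for all $k,x,y$;
* (E2) $s$ satisfies (1);
* (E3) $N_{x,y}(s)<\infty$ for all $(x,y)\in\Omega_0\times\Omega_1$.

By Lemma 2(a), $E$ is a vector space and all $N_{x,y}$ and $p_{k,x,y}$ are F-seminorms on $E$. They separate points because the $p_{k,x,y}$ do. Give $E$ the vector topology they define. The open sets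
$$V(X,Y,m,\varepsilon)=\{s\in E:\ N_{x,y}(s)<\varepsilon,\ p_{k,x,y}(s)<\varepsilon\ \text{ for all }k\le m,\ (x,y)\in X\times Y\},$$
with $X\subset\Omega_0$, $Y\subset\Omega_1$ finite nonempty, $m\in\omega$, $\varepsilon>0$, form a base at $0$. The map $w:E\to\ell_1$ is linear, and continuous because $\|w(s)\|\le p_{k,x,y}(s)$.

For a finitely supported row $u$ let $\bar u$ be the constant array $s_k\equiv u$. It is in $E$: (E1) and (E2) are clear, and (E3) is Lemma 2(b). By the same lemma, for every $(x,y)$,
$$N_{x,y}(\bar e_i)\to0\qquad(i\to\infty). \tag{4}$$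

## 6. Completeness, and $w(E)\subset c_{00}$

**Step 1: $E$ is complete.** Let $(s^\nu)$ be a Cauchy net in $E$. For all $k,x,y$ the net $(s_k^\nu(x,y))_\nu$ is Cauchy in the Banach space $\ell$, so it converges to some $s_k(x,y)$. As $\pi$ is continuous, $\pi(s_k(x,y))=\lim_\nu w(s^\nu)$ for all $k,x,y$, which is (E1); and (1) passes to the limit, which is (E2). Fix $(x,y)$ and $\varepsilon>0$, and take $\nu_0$ with $N_{x,y}(s^\nu-s^\mu)\le\varepsilon$ for $\nu,\mu\ge\nu_0$. For fixed $\nu\ge\nu_0$ the net $\mu\mapsto s^\nu-s^\mu$ converges to $s^\nu-s$ in every coordinate of every row at $(x,y)$, so by Lemma 2(d)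
$$N_{x,y}(s^\nu-s)\le\varepsilon\qquad(\nu\ge\nu_0).$$
Hence $N_{x,y}(s)\le N_{x,y}(s^\nu)+\varepsilon<\infty$, which is (E3). So $s\in E$, and since also $p_{k,x,y}(s^\nu-s)\to0$, we get $s^\nu\to s$.

**Step 2: every $s\in E$ has $w(s)\in c_{00}$.** This is what the construction was made for. By (E2) and Proposition 1 there is $(x,y)$ with $s_k(x,y)=D_k(x,y)$ for all $k$. Then $g_{x,y}(k)=\rho_k(D_k(x,y))=\rho_k(s_k(x,y))$. If all rows $s_k(x,y)$ had infinite support, Lemma 2(c) would give $N_{x,y}(s)=\infty$, against (E3). So some $s_k(x,y)$ has finite support, and $w(s)=\pi(s_k(x,y))$ is a finite linear combination of vectors $d_i\in c_{00}$.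

**Step 3: $E$ is an increasing union of proper closed subspaces.** Put $E_m=w^{-1}(\mathrm{span}\{b_0,\dots,b_m\})$. It is a closed subspace, since $w$ is continuous and linear and finite-dimensional subspaces of $\ell_1$ are closed. By Step 2, $E=\bigcup_mE_m$. Each $E_m$ is proper: if $d_i=b_{m+1}$, then $\bar e_i\in E$ and $w(\bar e_i)=b_{m+1}$, so $\bar e_i\notin E_m$. Hence $E$ is not Baire.

## 7. Sequences in open sets of $E$

It remains to prove that $E$ is $\kappa$-FU. By translation, let $U\subset E$ be open with $0\in\overline U$; we look for a sequence in $U$ converging to $0$. The scheme is that of $\mathbb R^I$: take $A^j\in U$ small at more and more pairs, keep it at the finitely many pairs that matter for membership in $U$, and replace it elsewhere by something harmless. The replacement must have the same value of $w$ and must satisfy (E2).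

**Step 1: choosing elements of $U$ with rational $w$.** The purpose is that $w(A)$ should be represented by a single entry. For finite nonempty $X,Y$ and $m\ge1$ we choose
$$A=A(X,Y,m)\in U\cap V(X,Y,m,1/m)\quad\text{with } w(A)\in\Delta\cup\{0\}.$$
This is possible: the open set $U\cap V(X,Y,m,1/m)$ is nonempty; take $A'$ in it and write $w(A')=\sum_{n\le M}c_nb_n$, using Step 2 of Section 6. Choose $i(n)$ with $d_{i(n)}=b_n$. For all sufficiently small scalars $t_n$ the element $A'+\sum_{n\le M}t_n\bar e_{i(n)}$ is still in this open set, and its value of $w$ is $\sum_{n\le M}(c_n+t_n)b_n$, which can be made rational. Next choose finite $X'\supset X$, $Y'\supset Y$, $m'\in\omega$, $\varepsilon'>0$ with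
$$A+V(X',Y',m',\varepsilon')\subset U.$$

**Step 2: closing off.** We want countable sets of points that contain everything the choices refer to. Start with countably infinite $X^0\subset\Omega_0$, $Y^0\subset\Omega_1$. Given countable $X^n,Y^n$, add to them all sets $X'$, respectively $Y'$, that Step 1 associates with finite nonempty $X\subset X^n$, $Y\subset Y^n$ and $m\ge1$; this gives countable $X^{n+1},Y^{n+1}$. Let $X_\infty=\bigcup_nX^n$, $Y_\infty=\bigcup_nY^n$. Then $X'\subset X_\infty$ and $Y'\subset Y_\infty$ whenever $X\subset X_\infty$, $Y\subset Y_\infty$ are finite nonempty and $m\ge1$. Enumerate injectively $X_\infty=\{x^1,x^2,\dots\}$, $Y_\infty=\{y^1,y^2,\dots\}$, and write $\mathrm{idx}(x^l)=\mathrm{idx}(y^l)=l$. Put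
$$X_j=\{x^1,\dots,x^j\},\quad Y_j=\{y^1,\dots,y^j\},\quad A^j=A(X_j,Y_j,j),$$
with associated $X_j'\supset X_j$, $Y_j'\supset Y_j$ (finite subsets of $X_\infty$, $Y_\infty$), $m_j$, $\varepsilon_j$. Thus
$$N_{x,y}(A^j)<\tfrac1j,\qquad p(A^j_k(x,y))<\tfrac1j\qquad(k\le j,\ (x,y)\in X_j\times Y_j). \tag{5}$$

**Step 3: the cheap rows $W_j$.** Let $w_j=w(A^j)\in\Delta\cup\{0\}$. By (5), $\|w_j\|<1/j$. Put $W_j=0$ if $w_j=0$. Otherwise let $W_j=e_{i_j}$ with $d_{i_j}=w_j$ and $i_j\ge j$, which exists because every element of $\Delta$ is listed infinitely often. Then $\pi(W_j)=w_j$, $p(W_j)=\|w_j\|<1/j$, and $N_{x,y}(\overline{W_j})\to0$ for every $(x,y)$, by (4).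

**Step 4: where to cut off.** Choose $M_j\ge m_j$ with $\sum_{k>M_j}2^{-k}<\varepsilon_j/2$ and
$$\sum_{k>M_j}2^{-k}\sum_{i<g_{x,y}(k)}\min\{1,g_{x,y}(k)|A^j_k(x,y)_i|\}<\varepsilon_j/2\qquad\text{for all }(x,y)\in X_j'\times Y_j'.$$
These are finitely many tails of convergent series, by (E3).

**Step 5: definition of $B^j$.** The aim is $B^j_k=A^j_k$ on $X_j'\times Y_j'$ for $k\le M_j$, with $B^j_k$ equal to $W_j$ as often as (E2) permits. For $k>M_j$ put $B^j_k\equiv W_j$. Let $k\le M_j$, and consider a cell $[\sigma]\times[\tau]$ with $\sigma\in\ell^k$, $\tau\in\Gamma^k$. Let $X'_\sigma=X'_j\cap[\sigma]$, $Y'_\tau=Y'_j\cap[\tau]$. If one of them is empty, put $B_k^j=W_j$ on the cell. Otherwise let $a\in X'_\sigma$ and $b\in Y'_\tau$ be the elements of least index, and put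
$$z(x,y)=A^j_k(x,y)-W_j\in\ker\pi\qquad((x,y)\in X'_\sigma\times Y'_\tau);$$
it is in $\ker\pi$ because both terms have image $w_j$. By (E2) for $A^j$,
$$z(x,y)=z(x,b)+z(a,y)-z(a,b). \tag{6}$$
So $z$ is a sum of a function of $x$ and one of $y$, and the constant $z(a,b)$ may be subtracted from either. This choice is decisive, and we let the indices of $a$ and $b$ make it. Define $\alpha:[\sigma]\to\ker\pi$ and $\beta:[\tau]\to\ker\pi$ to be $0$ off $X'_\sigma$, respectively off $Y'_\tau$, and on these sets by

* (R1) if $\mathrm{idx}(a)<\mathrm{idx}(b)$: $\ \alpha(x)=z(x,b)-z(a,b)$, $\ \beta(y)=z(a,y)$;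
* (R2) if $\mathrm{idx}(a)\ge\mathrm{idx}(b)$: $\ \alpha(x)=z(x,b)$, $\ \beta(y)=z(a,y)-z(a,b)$.

So (R1) gives $\alpha(a)=0$, and (R2) gives $\beta(b)=0$. Put $B^j_k(x,y)=W_j+\alpha(x)+\beta(y)$ on the cell. By (6), $\alpha+\beta=z$ on $X'_\sigma\times Y'_\tau$ in both cases. Every pair of $X_j'\times Y_j'$ lies in a cell with $X'_\sigma,Y'_\tau\neq\emptyset$, so
$$B^j_k=A^j_k\quad\text{on }X'_j\times Y'_j\qquad(k\le M_j). \tag{7}$$

**Step 6: $B^j\in U$.** First, $B^j\in E$. (E1): $\alpha,\beta$ have values in $\ker\pi$, so $\pi(B^j_k(x,y))=\pi(W_j)=w_j$. (E2): on each cell $B^j_k$ is a constant plus a function of $x$ plus a function of $y$. (E3): the terms with $k\le M_j$ are finitely many finite sums, and the terms with $k>M_j$ sum to at most $\sum_{k>M_j}2^{-k}$, because $W_j$ has at most one nonzero entry. Next, let $(x,y)\in X'_j\times Y'_j$. By (7), $B^j-A^j$ has zero rows at $(x,y)$ for $k\le M_j$, in particular for $k\le m_j$; and by subadditivity and the choice of $M_j$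
$$N_{x,y}(B^j-A^j)\le\sum_{k>M_j}2^{-k}+\sum_{k>M_j}2^{-k}\sum_{i<g_{x,y}(k)}\min\{1,g_{x,y}(k)|A^j_k(x,y)_i|\}<\varepsilon_j .$$
So $B^j\in A^j+V(X_j',Y_j',m_j,\varepsilon_j)\subset U$.

**Step 7: single rows tend to zero.** We now fix an arbitrary $(x,y)\in\Omega_0\times\Omega_1$ and must show $p(B^j_k(x,y))\to0$ for each $k$ and $N_{x,y}(B^j)\to0$. For the first, fix $k$ and let $\sigma=x|k$, $\tau=y|k$. For those $j$ with $k>M_j$ we have $B^j_k(x,y)=W_j$ and $p(W_j)<1/j$. So consider $j$ with $k\le M_j$. If $X_\infty\cap[\sigma]=\emptyset$ or $Y_\infty\cap[\tau]=\emptyset$, then again $B^j_k(x,y)=W_j$. Otherwise let $a^*,b^*$ be the elements of least index of these two sets. For $j\ge\mathrm{idx}(a^*),\mathrm{idx}(b^*)$ we have $a^*\in X_j\subset X_j'\subset X_\infty$ and likewise for $b^*$, so $a=a^*$, $b=b^*$. If $x\notin X_\infty$, then $\alpha(x)=0$. If $x\in X_\infty$ and $j\ge\mathrm{idx}(x)$, then $\alpha(x)$ is $z(x,b^*)$ or $z(x,b^*)-z(a^*,b^*)$. When $j$ is at least $k$ and all indices involved, (5) gives $p(z(\cdot,\cdot))\le p(A^j_k(\cdot,\cdot))+p(W_j)\le2/j$ at these pairs, so $p(\alpha(x))\le4/j$.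 In the same way $\beta(y)=0$ if $y\notin Y_\infty$, and $p(\beta(y))\le4/j$ for large $j$ if $y\in Y_\infty$. Altogether $p(B^j_k(x,y))\to0$.

**Step 8: the penalties tend to zero.** Here infinitely many rows must be controlled at once. There are four cases.

*Case $x\in X_\infty$, $y\in Y_\infty$.* For $j\ge\mathrm{idx}(x),\mathrm{idx}(y)$ the pair is in $X_j\times Y_j$. By (7), $B^j_k(x,y)$ is $A^j_k(x,y)$ for $k\le M_j$ and $W_j$ for $k>M_j$. So $N_{x,y}(B^j)\le N_{x,y}(A^j)+N_{x,y}(\overline{W_j})\le\frac1j+N_{x,y}(\overline{W_j})\to0$.

In the three other cases we claim that there is $K$, not depending on $j$, with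
$$B^j_k(x,y)=W_j\qquad\text{for all }k>K\text{ and all }j. \tag{8}$$
This suffices, because then
$$N_{x,y}(B^j)\le\sum_{k\le K}2^{-k}\sum_{i<g_{x,y}(k)}\min\{1,g_{x,y}(k)|B^j_k(x,y)_i|\}+N_{x,y}(\overline{W_j}),$$
where the first sum has a fixed finite number of terms, each tending to $0$ by Step 7 (coordinates are $p$-continuous), and the last term tends to $0$ by Step 3. For (8) only $k\le M_j$ and cells with $X'_\sigma,Y'_\tau\ne\emptyset$ need to be considered, where $\sigma=x|k$, $\tau=y|k$.

*Case $x\notin X_\infty$, $y\notin Y_\infty$.* Since $X_j'\subset X_\infty$ and $Y_j'\subset Y_\infty$, always $\alpha(x)=\beta(y)=0$. So (8) holds with $K=0$.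

*Case $x\in X_\infty$, $y\notin Y_\infty$.* Always $\beta(y)=0$. Let $r=\mathrm{idx}(x)$. Choose $K$ such that for all $k>K$ we have $x^l|k\ne x|k$ for $l<r$ and $y^l|k\ne y|k$ for $l\le r$; these are finitely many points, different from $x$, respectively from $y$. Let $k>K$. If $x\notin X_j'$, then $\alpha(x)=0$. If $x\in X_j'$, then $x\in X'_\sigma$ and no $x^l$ with $l<r$ is in $[\sigma]$, so $a=x$. No $y^l$ with $l\le r$ is in $[\tau]$, so $\mathrm{idx}(b)>r=\mathrm{idx}(a)$. Hence (R1) applies, and $\alpha(x)=z(x,b)-z(a,b)=0$.

*Case $x\notin X_\infty$, $y\in Y_\infty$.* Always $\alpha(x)=0$. Let $r=\mathrm{idx}(y)$, and choose $K$ such that for all $k>K$ we have $y^l|k\ne y|k$ for $l<r$ and $x^l|k\ne x|k$ for $l\le r$. Let $k>K$. If $y\notin Y_j'$, then $\beta(y)=0$. If $y\in Y_j'$, then $b=y$ and $\mathrm{idx}(a)>r=\mathrm{idx}(b)$, so (R2) applies, and $\beta(y)=z(a,y)-z(a,b)=0$.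

So $B^j\to0$ and $B^j\in U$. Thus $E$ is $\kappa$-FU, and Theorem A is proved. $\blacksquare$

The rule in Step 5 was made for the last two cases. With (R1) used always, the fourth case would leave $\beta(y)=z(a,y)$ in infinitely many rows, with no control by $g_{x,y}$; and symmetrically for (R2).

## 8. Theorem B: refining metrizable topologies on a countable-dimensional space

Assume CH where indicated. Let $\varphi=c_{00}$, now with unit vectors $e_0,e_1,\dots$, and $\varphi_n=\mathrm{span}(e_0,\dots,e_n)$. For a metrizable vector topology $\tau$ on $\varphi$ let $X_\tau$ be its completion. We want to build $\tau$ on $\varphi$ as the supremum of an increasing $\omega_1$-chain of metrizable vector topologies $\tau_\alpha$. Two things have to be arranged, and they pull in opposite directions. For the FU property, sequences chosen at stage $\alpha$ must stay null at all later stages, which limits how fine the topologies may become. For completeness, every $w\in X_{\tau_\beta}\setminus\varphi$ must be prevented from being the limit of a $\tau$-Cauchy net, which asks for new neighborhoods. Metrizability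 at each stage must be kept too, since it is what lets us choose a sequence at stage $\alpha$. One lemma reconciles these demands for countably many sequences and one $w$ at a time. Its tool is that the sequences to be preserved, together with their limit, are compact.

We recall that a metrizable vector topology is induced by an F-norm (an F-seminorm vanishing only at $0$), also on the completion.

**Lemma 3.** Let $\tau_\beta\subset\tau_\alpha$ be metrizable vector topologies on $\varphi$, let $S_i$ ($i\in\omega$) be $\tau_\alpha$-null sequences in $\varphi$, and let $w\in X_{\tau_\beta}\setminus\varphi$. There are a metrizable vector topology $\tau'\supset\tau_\alpha$ on $\varphi$ in which all $S_i$ are null, and a $\tau'$-neighborhood $U$ of $0$, such that $w\notin\overline{x+U}$ (closure in $X_{\tau_\beta}$) for every $x\in\varphi$.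

**Step 1: compact sets exhausting $\varphi$.** Let $|\cdot|_\beta$ be an F-norm on $X_{\tau_\beta}$ inducing its topology. Let $|\cdot|$ be an F-norm on $\varphi$ inducing $\tau_\alpha$ with $|\cdot|_\beta\le|\cdot|$ on $\varphi$: add $|\cdot|_\beta$, which is $\tau_\alpha$-continuous, to any F-norm inducing $\tau_\alpha$. Put
$$P_n=\bigcup_{i\le n}\{ts:\ |t|\le n+1,\ s\in S_i\cup\{0,e_i\}\},\qquad C_n=P_n+\dots+P_n\quad(2^n\text{ summands}).$$
Each $S_i\cup\{0,e_i\}$ is $\tau_\alpha$-compact, so $P_n$, a finite union of continuous images of compact sets, is compact, and so is $C_n$. Both are balanced and contain $0$. Since $P_n\subset P_{n+1}$, we have $C_n\subset C_{n+1}$ and $C_n+C_n\subset C_{n+1}$. By induction $C_0+\dots+C_n\subset C_{n+1}$: indeed $C_0\subset C_1$, and $(C_0+\dots+C_{n-1})+C_n\subset C_n+C_n\subset C_{n+1}$. Finally $\bigcup_nC_n=\varphi$: a vector $\sum_{i\le m}c_ie_i$ is in $C_n$ as soon as $n\ge m$, $2^n\ge m+1$ and $n+1\ge\max|c_i|$.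

**Step 2: distances to $w$.** The set $C_n$ is also compact in $X_{\tau_\beta}$, and $w\notin C_n$ since $C_n\subset\varphi$. So there are $r_n>0$, decreasing (not necessarily strictly), with $|w-c|_\beta\ge2r_n$ for all $c\in C_n$. For example, if $\tau_\alpha=\tau_\beta$ is the $\ell_1$-topology, all $S_i$ are constantly $0$ and $w=(2^{-i})_i$, then $C_n\subset\varphi_n$ has distance at least $\sum_{i>n}2^{-i}=2^{-n}$ from $w$, and $r_n=2^{-n-1}$ will do.

**Step 3: the new neighborhoods.** Let $\delta_n=2^{-n}r_{n+1}$ and
$$G^{(l)}_n=\{x\in C_n:\ |x|\le2^{-l}\delta_{n+l}\},\qquad U^{(l)}=\bigcup_m\sum_{n\le m}G^{(l)}_n .$$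
Each $U^{(l)}$ is balanced, and it is absorbing: a given $x$ lies in some $C_n$, and then $tx\in G_n^{(l)}$ for small $t$. Moreover
$$G^{(l+1)}_n+G^{(l+1)}_n\subset\{x\in C_{n+1}:\ |x|\le2^{-l}\delta_{n+1+l}\}=G^{(l)}_{n+1}.$$
Adding two elements of $U^{(l+1)}$ term by term gives $U^{(l+1)}+U^{(l+1)}\subset U^{(l)}$. So the sets $U^{(l)}\cap\{|x|<2^{-l}\}$, $l\in\omega$, are balanced and absorbing, and the sum of the $(l+1)$-st with itself is contained in the $l$-th. They form a base at $0$ of a vector topology $\tau'$. It is finer than $\tau_\alpha$, hence Hausdorff, and having a countable base at $0$ it is metrizable.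

**Step 4: the sequences $S_i$ remain null.** We have $S_i\subset P_i\subset C_i$, and $S_i$ is $\tau_\alpha$-null. So for every $l$ it is eventually in $G_i^{(l)}\subset U^{(l)}$ and in $\{|x|<2^{-l}\}$.

**Step 5: no translate of $U=U^{(0)}$ comes near $w$.** Let $x\in\varphi$, say $x\in C_N$. An element of $x+U$ has the form $x+g_0+\dots+g_m$ with $g_n\in G_n^{(0)}$, and adding zeros we may assume $m\ge N$. The first part satisfies
$$x+g_0+\dots+g_N\in C_N+C_{N+1}\subset C_{N+2},$$
so its $|\cdot|_\beta$-distance from $w$ is at least $2r_{N+2}$. The rest is small, since $r$ is decreasing: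
$$|g_{N+1}+\dots+g_m|_\beta\le\sum_{n>N}\delta_n=\sum_{n>N}2^{-n}r_{n+1}\le r_{N+2}\sum_{n>N}2^{-n}\le r_{N+2}.$$
So every element of $x+U$ has distance at least $r_{N+2}$ from $w$, and $w\notin\overline{x+U}$. $\square$

**Step 6: the recursion (CH).** There are $\mathfrak c^\omega=\mathfrak c=\omega_1$ countable subsets of $\varphi$; list them as $\{A_\alpha:\alpha<\omega_1\}$. Fix a surjection $\alpha\mapsto(\beta(\alpha),\gamma(\alpha))$ from $\omega_1$ onto $\omega_1\times\omega_1$ with $\beta(\alpha)\le\alpha$. (Take a map $f:\omega_1\to\omega_1\times\omega_1$ which takes every value uncountably often, and replace $f(\alpha)$ by $(0,0)$ where its first coordinate exceeds $\alpha$; every value $(\beta,\gamma)$ is still taken, at some $\alpha\ge\beta$.) We build metrizable vector topologies $\tau_\alpha$ and countable sets $\mathcal S_\alpha$ of $\tau_\alpha$-null sequences, both increasing in $\alpha<\omega_1$. Let $\tau_0$ be the $\ell_1$-norm topology and $\mathcal S_0=\emptyset$.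

When $\tau_\alpha$ is defined, list $X_{\tau_\alpha}\setminus\varphi$ as $\{w_{\alpha,\gamma}:\gamma<\omega_1\}$, with repetitions if necessary. This set is nonempty: if $\varphi$ were complete in a metrizable vector topology, it would be Baire, but it is the union of the proper closed subspaces $\varphi_n$. It has at most $\mathfrak c=\omega_1$ elements, because $X_{\tau_\alpha}$ is metrizable and separable (the vectors of $\varphi$ with rational coordinates are dense).

*Step from $\alpha$ to $\alpha+1$.* If $0\in\overline{A_\alpha}^{\tau_\alpha}$, choose a $\tau_\alpha$-null sequence $S$ in $A_\alpha$, by metrizability, and let $\mathcal S_{\alpha+1}=\mathcal S_\alpha\cup\{S\}$. Otherwise let $\mathcal S_{\alpha+1}=\mathcal S_\alpha$. Let $\tau_{\alpha+1}$ be the topology $\tau'$ of Lemma 3 for $\tau_{\beta(\alpha)}\subset\tau_\alpha$, the sequences in $\mathcal S_{\alpha+1}$ together with the constant sequence $0$, and $w=w_{\beta(\alpha),\gamma(\alpha)}$. All members of $\mathcal S_{\alpha+1}$ are $\tau_{\alpha+1}$-null.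

*Limit $\alpha$.* Let $\tau_\alpha=\sup_{\beta<\alpha}\tau_\beta$ and $\mathcal S_\alpha=\bigcup_{\beta<\alpha}\mathcal S_\beta$. As $\alpha$ is countable and the $\tau_\beta$ form a chain, the union of countable bases at $0$ for the $\tau_\beta$ is a countable base at $0$ for $\tau_\alpha$; so $\tau_\alpha$ is metrizable. A member of $\mathcal S_\alpha$ is null in $\tau_\beta$ for all large $\beta<\alpha$, hence for all $\beta<\alpha$, hence in $\tau_\alpha$.

Let $\tau=\sup_{\alpha<\omega_1}\tau_\alpha$, a Hausdorff vector topology. Every $\tau$-neighborhood of $0$ contains a $\tau_\alpha$-neighborhood of $0$ for some $\alpha$, and all sequences in $\bigcup_\alpha\mathcal S_\alpha$ are $\tau$-null.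

**Step 7: $(\varphi,\tau)$ is FU.** By translation let $0\in\overline A^{\tau}$. We first make $A$ countable. On the finite-dimensional space $\varphi_n$ the Hausdorff vector topology $\tau$ is the Euclidean one, so $A\cap\varphi_n$ has a countable dense subset. The union $A'$ of these subsets is countable, $A\subset\overline{A'}^\tau$, and so $0\in\overline{A'}^\tau$. Let $A'=A_\alpha$. Since $\tau_\alpha\subset\tau$, also $0\in\overline{A_\alpha}^{\tau_\alpha}$, so a sequence in $A_\alpha\subset A$ was put into $\mathcal S_{\alpha+1}$. It is $\tau$-null.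

**Step 8: $(\varphi,\tau)$ is complete.** Let $(z_i)$ be a $\tau$-Cauchy net. It is $\tau_\alpha$-Cauchy for each $\alpha$, so it converges in $X_{\tau_\alpha}$ to some $w_\alpha$. Suppose that $w_\beta\notin\varphi$ for some $\beta$. Then $w_\beta=w_{\beta,\gamma}$ for some $\gamma$, and there is $\alpha$ with $(\beta(\alpha),\gamma(\alpha))=(\beta,\gamma)$. Let $U$ be the $\tau_{\alpha+1}$-neighborhood of $0$ that Lemma 3 gave at step $\alpha$. It is a $\tau$-neighborhood, so there is $i_0$ with $z_i\in z_{i_0}+U$ for all $i\ge i_0$. Hence $w_\beta\in\overline{z_{i_0}+U}$ in $X_{\tau_\beta}$, contradicting Lemma 3 with $x=z_{i_0}$. So $w_\alpha\in\varphi$ for all $\alpha$. If $\alpha<\alpha'$, then $z_i\to w_{\alpha'}$ in $\tau_{\alpha'}\supset\tau_\alpha$, and limits are unique, so $w_\alpha=w_{\alpha'}$. Thus $(z_i)$ converges to one and the same vector of $\varphi$ in every $\tau_\alpha$, hence in $\tau$.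

Finally, $\varphi=\bigcup_n\varphi_n$ is a union of proper finite-dimensional subspaces, which are closed. So $(\varphi,\tau)$ is not Baire, and Theorem B is proved. $\blacksquare$

## 9. Theorem C: fewer than $\mathfrak b$ neighborhoods

The classical proof of Baire's theorem constructs a Cauchy sequence that runs away from closed nowhere dense sets $F_1\subset F_2\subset\dots$ one after the other. With a countable base at $0$, we can make step $k$ small with respect to the first $k$ basic neighborhoods. With an uncountable base this fails: at step $k$ only finitely many neighborhoods can be taken care of, and some basic neighborhood might never be. The remedy is to prepare, before any choice, a null sequence of candidates at *every* finite stage of *every* possible construction. Each basic neighborhood then becomes a function on a countable tree, and fewer than $\mathfrak b$ such functions can be dominated by a single one.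

Let $E$ be sequentially complete and $\kappa$-FU with $\chi(E)<\mathfrak b$, and suppose that $E$ is not Baire.

**Step 1: $E$ is a countable union of closed nowhere dense sets.** There are open dense $O_n$ and a nonempty open $G$ with $G\cap\bigcap_nO_n=\emptyset$; translating, assume $0\in G$. Since $G$ is absorbing, $E=\bigcup_{m\ge1}mG$, and $G\subset\bigcup_n(E\setminus O_n)$. So $E=\bigcup_{m,n}m(E\setminus O_n)$, a countable union of closed nowhere dense sets. Taking finite unions, $E=\bigcup_{k\ge1}F_k$ with $F_k$ closed, nowhere dense and increasing.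

**Step 2: halving neighborhoods.** All neighborhoods of $0$ below are taken balanced. For each such $V$ fix $V^0=V$ and $V^l$ with $V^{l+1}+V^{l+1}\subset V^l$. In particular $V^{l+1}\subset V^l$. For $m>l$,
$$V^{l+1}+V^{l+2}+\dots+V^m\subset V^l: \tag{9}$$
enlarge the sum by adding one more $V^m$ and collapse from the right, $V^m+V^m\subset V^{m-1}$, $V^{m-1}+V^{m-1}\subset V^{m-2}$, down to $V^{l+1}+V^{l+1}\subset V^l$. Let $\mathcal B$ be a base at $0$ of balanced neighborhoods with $|\mathcal B|<\mathfrak b$.

**Step 3: the tree of candidates.** For $t\in\omega^{<\omega}$ (finite sequences in $\omega$, of length $|t|$) we define $s_t\in E$ and null sequences $(y^t_j)_{j\in\omega}$, by recursion on $|t|$. Put $s_\emptyset=0$. Given $s_t$ with $|t|=k-1$, the set $E\setminus(F_k-s_t)$ is open and dense, so $0$ is in its closure, and as $E$ is $\kappa$-FU it contains a null sequence $(y_j^t)_j$. Put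
$$s_{t^\frown j}=s_t+y^t_j,\qquad\text{so that } s_{t^\frown j}\notin F_k .$$

**Step 4: one function for all of $\mathcal B$.** For $V\in\mathcal B$ let $f_V(t)$ be the least $J$ with $y^t_j\in V^{|t|+1}$ for all $j\ge J$. These are fewer than $\mathfrak b$ functions on the countable set $\omega^{<\omega}$. So there is $h:\omega^{<\omega}\to\omega$ such that for every $V\in\mathcal B$ we have $f_V(t)\le h(t)$ for all but finitely many $t$.

**Step 5: a branch.** Choose $j_1,j_2,\dots$ recursively, writing $t_k=(j_1,\dots,j_k)$, $t_0=\emptyset$, and $x_k=y^{t_{k-1}}_{j_k}$; so $s_{t_k}=x_1+\dots+x_k\notin F_k$. Take $j_1\ge h(\emptyset)$. After $j_k$ is chosen, pick a neighborhood $W_k$ of $0$ with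
$$(s_{t_k}+W_k)\cap F_k=\emptyset,$$
which exists because $F_k$ is closed. Then choose $j_{k+1}\ge h(t_k)$ so large that $x_{k+1}\in W_i^{\,k+2-i}$ for all $1\le i\le k$. These are finitely many conditions on a term of the null sequence $(y_j^{t_k})_j$.

**Step 6: the branch converges.** Let $V\in\mathcal B$. The $t_{k-1}$ are distinct, so for all large $k$ we have $j_k\ge h(t_{k-1})\ge f_V(t_{k-1})$, and hence $x_k\in V^{|t_{k-1}|+1}=V^k$. By (9), for all large $k$ and $m>k$, $s_{t_m}-s_{t_k}=x_{k+1}+\dots+x_m\in V^k\subset V$. So $(s_{t_k})_k$ is a Cauchy sequence. Let $x$ be its limit.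

**Step 7: the limit avoids every $F_i$.** Fix $i\ge1$. By Step 5, $x_k\in W_i^{\,k+1-i}$ for $k>i$, so (9) gives
$$s_{t_m}-s_{t_i}=\sum_{i<k\le m}x_k\in W_i^2+\dots+W_i^{m+1-i}\subset W_i^1\qquad(m>i).$$
Hence $x-s_{t_i}\in\overline{W_i^1}\subset W_i^1+W_i^1\subset W_i$. (If $v\in\overline{W_i^1}$, the neighborhood $v-W_i^1$ of $v$ meets $W_i^1$, so $v\in W_i^1+W_i^1$.) So $x\in s_{t_i}+W_i$, and $x\notin F_i$. As $i$ was arbitrary, $x\notin\bigcup_iF_i=E$, a contradiction. This proves the first part of Theorem C.

**Step 8: optimality under CH.** The space $(\varphi,\tau)$ of Theorem B is complete, FU and not Baire. Its topology is the supremum of a chain of $\omega_1$ topologies with countable bases at $0$, so $\chi\le\omega_1$, and $\omega_1=\mathfrak b$ under CH. By the first part, $\chi\ge\mathfrak b$. So $\chi=\mathfrak b$, and $\chi(E)<\mathfrak b$ cannot be weakened to $\chi(E)\le\mathfrak b$. $\blacksquare$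

Three consequences for the examples can now be read off. The space $E$ of Theorem A satisfies
$$\mathfrak b\le\chi(E)\le|\Omega_0\times\Omega_1|=2^{\mathfrak c}.$$
The lower bound is Theorem C. For the upper bound, $|\ell|=\mathfrak c$, so $|\Omega_0|=\mathfrak c$, $|\Gamma|=\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$ and $|\Omega_1|=2^{\mathfrak c}$, and the sets $V(X,Y,m,\varepsilon)$ with rational $\varepsilon$ form a base at $0$. Next, by the quoted theorems for locally convex spaces, neither the space of Theorem A nor that of Theorem B is locally convex. Finally, in a model of ZFC in which every sequentially complete FU tvs is Baire, the space of Theorem A is a complete $\kappa$-FU tvs that is not FU.
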